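# Deforming chord-arc domains to the half-plane inside BMOA

## BMO, Carleson measures and $A_\infty$ weights on the line

Points of the lower half-plane $\mathbb H^-$ will always be written $u-is$ with $s>0$, and $\mathbb H^+$ is the upper half-plane.

**Definition (BMO and BMOA).** $\mathrm{BMO}(\mathbb R)$ is the space of complex-valued locally integrable $\varphi$ on $\mathbb R$ with
$$\|\varphi\|_*=\sup_I\frac1{|I|}\int_I|\varphi-\varphi_I|\,dx<\infty ,$$
where $I$ runs over bounded intervals and $\varphi_I$ is the mean of $\varphi$ on $I$; functions that differ by an additive constant are identified. It is a complex Banach space. $\mathrm{BMOA}(\mathbb H^+)$ is the space of holomorphic functions on $\mathbb H^+$ whose boundary values lie in $\mathrm{BMO}(\mathbb R)$, again modulo constants; it is identified with the closed subspace of $\mathrm{BMO}(\mathbb R)$ formed by these boundary values.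

Example: $\log|x|\in\mathrm{BMO}(\mathbb R)$. Dilating $x$ only adds a constant, so we may take $|I|=1$, with center $c$. If $|c|\ge1$, then $\log|x|$ varies by at most $\log\frac{|c|+1/2}{|c|-1/2}\le\log 3$ on $I$. If $|c|<1$, the mean oscillation is at most $2\int_{-3/2}^{3/2}|\log|x||\,dx<\infty$. Hence $\log z$, with boundary values $\log|x|+i\pi1_{x<0}$, is in $\mathrm{BMOA}(\mathbb H^+)$.

**Definition (Carleson measure).** A measure on $\mathbb H^\pm$ is Carleson if its mass on each box with base a bounded interval $I\subset\mathbb R$ and height $|I|$ is at most a constant times $|I|$.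

Example: fix $0<\delta<\pi/2$ and let $\Omega_\delta=\{re^{-i\theta}:\delta<\theta<\pi-\delta\}=\{u-is:|u|<s\cot\delta\}$. Then $1_{\Omega_\delta}\,du\,ds/s$ is Carleson on $\mathbb H^-$: the box over $I$ has mass at most $\int_0^{|I|}2s\cot\delta\,\frac{ds}s=2|I|\cot\delta$. By contrast, $du\,ds/s$ on all of $\mathbb H^-$ is not Carleson, because $\int_0 ds/s$ diverges.

**Definition ($A_\infty$ weights, strongly quasisymmetric homeomorphisms).** A weight $w>0$ on $\mathbb R$ is $A_\infty$ if there are $C,\alpha>0$ with $\int_Ew\le C(|E|/|J|)^\alpha\int_Jw$ for all bounded intervals $J$ and measurable $E\subset J$. An increasing homeomorphism $h$ of $\mathbb R$ is strongly quasisymmetric (SQS) if it is locally absolutely continuous and $h'$ is an $A_\infty$ weight.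

Example: $|x|^a$ is $A_\infty$ for $a>-1$, so $h(x)=x|x|^a$ is SQS. If the distance from $0$ to $J$ is at least $|J|$, the weight is comparable to a constant on $J$. Otherwise $J\subset[-2|J|,2|J|]$. The set $J\setminus(-\frac{|J|}4,\frac{|J|}4)$ has measure at least $|J|/2$, so $\int_J|x|^a\ge c|J|^{1+a}$. On the other hand $\int_E|x|^a\le C|E|^{1+a}$ if $a<0$, by rearrangement, and $\int_E|x|^a\le|E|(2|J|)^a$ if $a\ge0$. The exponent $\min(1,1+a)$ works.

## Dilatations with Carleson decay and the curves they produce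

**Definition (BMO Teichmüller spaces).** $M_B(\mathbb H^\pm)$ is the set of measurable $\mu$ on $\mathbb H^\pm$ with $\|\mu\|_\infty<1$ such that $|\mu(z)|^2/|\mathrm{Im}\,z|\,dx\,dy$ is a Carleson measure on $\mathbb H^\pm$. Two elements are equivalent if the quasiconformal self-maps of $\mathbb H^\pm$ with these complex dilatations, normalized to fix $0,1,\infty$, coincide on $\mathbb R$. The quotients $T_B^\pm=M_B(\mathbb H^\pm)/\!\sim$ are complex Banach manifolds, with classes $[\mu^\pm]$.

On $\mathbb H^-$ we measure dilatations by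
$$\mathcal C(\nu)=\sup_I\frac1{|I|}\int_{I\times(0,|I|)}|\nu(u-is)|^2\,\frac{du\,ds}s,\qquad\|\nu\|_M=\|\nu\|_\infty+\mathcal C(\nu)^{1/2}.\tag{1}$$
The projection $\pi:M_B(\mathbb H^-)\to T_B^-$ is continuous for $\|\cdot\|_M$; this is how $T_B^-$ is topologized.

**Definition (BMO embedding).** For $([\mu^+],[\mu^-])\in T_B^+\times T_B^-$ let $G$ be the quasiconformal homeomorphism of $\mathbb C$ with dilatation $\mu^+$ on $\mathbb H^+$ and $\mu^-$ on $\mathbb H^-$, fixing $0,1,\infty$. Then $\gamma([\mu^+],[\mu^-])=G|_{\mathbb R}$, which depends only on the classes.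

For measurable $\nu$ on $\mathbb H^-$ with $\|\nu\|_\infty<1$, write $f_\nu$ for the map $G$ with dilatation $0$ on $\mathbb H^+$ and $\nu$ on $\mathbb H^-$. It is conformal on $\mathbb H^+$, and $\gamma([0],[\nu])=f_\nu|_{\mathbb R}$ for $\nu\in M_B(\mathbb H^-)$.

Example (sectors). Let $0<p<2$ and $f(z)=z^p$ on $\mathbb H^+$. We extend $f$ to $\mathbb H^-$ by $re^{-i\theta}\mapsto r^pe^{-ig(\theta)}$, where $g(\theta)=p\theta$ on $[0,\delta]$, $g(\theta)=p\theta+(2-2p)\pi$ on $[\pi-\delta,\pi]$, and $g$ is linear in between, with slope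
$$q=\frac{(2-p)\pi-2p\delta}{\pi-2\delta},$$
which is positive for small $\delta$. The boundary values match: $g(0)=0$, $g(\pi)=(2-p)\pi$ and $e^{-i(2-p)\pi}=e^{ip\pi}$. In the coordinate $\log z=a-i\theta$ the map is $a-i\theta\mapsto pa-ig(\theta)$. So it is conformal near $\mathbb R\setminus\{0\}$, and its dilatation has constant modulus $\kappa_0=|p-q|/(p+q)<1$ on $\Omega_\delta$ and is $0$ elsewhere. By the Carleson example this dilatation, call it $\mu_p$, is in $M_B(\mathbb H^-)$. The map fixes $0,1,\infty$, so it is $f_{\mu_p}$. Note that the simpler choice $g(\theta)=(2-p)\theta$ has dilatation of constant modulus $|p-1|$ on all of $\mathbb H^-$, which is not in $M_B(\mathbb H^-)$ unless $p=1$.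

**Definition (chord-arc curve).** A curve $\Gamma=g(\mathbb R)$ through $\infty$ is chord-arc if there is $K\ge1$ such that the arc length of the subarc between any $z_1,z_2\in\Gamma$ is at most $K|z_1-z_2|$.

Example: $f_{\mu_p}(\mathbb R)$ consists of two rays at angle $\vartheta=p\pi$. For points at distances $a,b$ from the vertex on different rays, $|a-be^{i\vartheta}|^2=(a+b)^2\sin^2\frac\vartheta2+(a-b)^2\cos^2\frac\vartheta2$, so $K=1/\sin(p\pi/2)$ works. The cusp $\{x+i|x|^{1/2}\}$ is not chord-arc: its points over $\pm x$ are $2x$ apart, but the arc between them is at least $2\sqrt x$ long.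

Let $\widetilde T_C\subset T_B^+\times T_B^-$ be the set of pairs whose embedding has chord-arc image. For such pairs $\gamma$ is locally absolutely continuous and $\log\gamma'\in\mathrm{BMO}(\mathbb R)$. Concretely, $(x,t)\mapsto(\gamma(x+t)-\gamma(x))/t$ is continuous and zero-free on the simply connected set $\mathbb R\times(0,\infty)$, so it has a continuous logarithm, unique up to a constant in $2\pi i\mathbb Z$; we read $\log\gamma'(x)$ as its limit when $t\to0$, wherever $\gamma'(x)\ne0$ exists. Working modulo constants removes the ambiguity. The set-up, due with the question below to Katsuhiko Matsuzaki, "Simultaneous uniformization of chord-arc curves and BMO Teichmüller space", arXiv:2410.06635 (2024), contains the following facts, which we use as given.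

* $\widetilde T_C$ is open, and $\Lambda:\widetilde T_C\to\mathrm{BMO}(\mathbb R)$, $([\mu^+],[\mu^-])\mapsto\log\gamma([\mu^+],[\mu^-])'$, is a biholomorphic homeomorphism onto an open subset $\Lambda(\widetilde T_C)$.
* For $\varphi\in\Lambda(\widetilde T_C)$ the weight $e^{\mathrm{Re}\,\varphi}$ is $A_\infty$; equivalently, $x\mapsto\int_0^xe^{\mathrm{Re}\,\varphi}$ is an SQS homeomorphism of $\mathbb R$.
* If $\varphi=\Lambda([\mu^+],[\mu^-])$, then for any representative $\int_0^xe^{\varphi}\,dt=a\,\gamma([\mu^+],[\mu^-])(x)$ with a constant $a\neq0$, and $a=1$ if $\int_0^1e^\varphi=1$.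

Set $T_C^-=\{[\mu^-]\in T_B^-:([0],[\mu^-])\in\widetilde T_C\}$, an open set, and $M_C=\pi^{-1}(T_C^-)$: these are the $\nu\in M_B(\mathbb H^-)$ for which $f_\nu(\mathbb R)$ is chord-arc.

## The space $Y$ and whether it is connected

**Definition (the space $Y$).** $Y=\mathrm{BMOA}(\mathbb H^+)\cap\Lambda(\widetilde T_C)$, with the topology of the BMO norm modulo constants. It is a complex submanifold of $\Lambda(\widetilde T_C)$, and $Y=\Lambda(\{[0]\}\times T_C^-)$. For $\varphi\in Y$, the map $f(x)=\int_0^xe^{\varphi(t)}\,dt$ is the boundary extension of a conformal homeomorphism of $\mathbb H^+$ onto the domain bounded by the chord-arc curve $f(\mathbb R)$.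

Example: $\varphi_p=(p-1)\log z$ is in $Y$ for $0<p<2$. By the sector example $([0],[\mu_p])\in\widetilde T_C$, and $\log(x^p)'=(p-1)\log x$ modulo constants.

So $Y$ is the space of all $\log f'$, with $f$ a conformal map of the half-plane onto a chord-arc domain fixing $\infty$. The question, in the words of Matsuzaki's paper, is: "We do not know whether $Y$ is connected or not." In plain words: can every chord-arc domain be deformed to the half-plane through chord-arc domains, continuously in the BMO norm of $\log f'$? The answer is yes. To state how, for $m\in\mathbb N$, $0\le r<m$ and $\sigma\in[0,1]$ let $\chi_{r,\sigma}:\mathbb R\to[0,1]$ be the $m$-periodic function with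
$$\chi_{r,\sigma}=0\text{ on }[0,r),\qquad\chi_{r,\sigma}=\sigma\text{ on }[r,r+1),\qquad\chi_{r,\sigma}=1\text{ on }[r+1,m).\tag{2}$$

**Theorem 1.** $Y$ is path-connected, hence connected. More precisely, for every $\mu\in M_C$ there are a continuous function $n$ on $\{(u,s):s>0\}$ and an integer $m$ such that multiplying $\mu(u-is)$ by $\chi_{r,\sigma}(n(u,s))$, for $r=0,\dots,m-1$ successively and $\sigma$ decreasing from $1$ to $0$, gives a $\|\cdot\|_M$-continuous path in $M_C$ from $\mu$ to $0$. All its curves are chord-arc with one common constant.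

**Theorem 2.** $\widetilde T_C$ and $\Lambda(\widetilde T_C)$ are path-connected.

**Theorem 3.** $M_C$ is contractible.

Theorems 2 and 3 are complements, not needed for the question. Contractibility of $Y$ itself is not claimed.

## Sectors, a ball around zero, and scaling the whole dilatation

Two cases can be done at once. Since $\Lambda(\widetilde T_C)$ is open and contains $\Lambda([0],[0])=0$, a small ball of $\mathrm{BMOA}(\mathbb H^+)$ around $0$ lies in $Y$, and each of its points is joined to $0$ by a segment. For sectors, $t\varphi_p=\varphi_{1+t(p-1)}$, and $1+t(p-1)$ stays in $(0,2)$ for $0\le t\le1$; so the segment from $0$ to $\varphi_p$ lies in $Y$.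

In general, $\mu\mapsto\Lambda([0],[\mu])$ is continuous from $M_C$ onto $Y$, so it is enough to join $\mu\in M_C$ to $0$ inside $M_C$. The first thing to try is $\sigma\mu$, $\sigma$ from $1$ to $0$. This stays in $M_B(\mathbb H^-)$, and every $f_{\sigma\mu}(\mathbb R)$ is a quasicircle. But scaling may destroy rectifiability: the chord-arc property is not a condition on the size of $\mu$. Lemma 3 below says that there is $c(k)>0$ such that $\|\nu\|_\infty\le k$ and $\mathcal C(\nu)\le c(k)$ imply $\nu\in M_C$. So if $\mathcal C(\mu)\le c(k)$ the whole segment is in $M_C$. If $\mathcal C(\mu)$ is large, one can cut $\mu$ into layers, from large to small scales, each with Carleson constant at most $c(k)$, and estimate length layer by layer. Here is what such bookkeeping gives, in a toy version. Suppose that passing a layer multiplies length by up to $b>1$, while the part of the interval that still has a further layer below it shrinks to a proportion $d<1$. Then the part that ends after $i$ layers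 contributes up to $(bd)^i$, and the bound $\sum_i(bd)^i$ is useless unless $bd<1$. Nothing ensures that.

The way past this is to scale only one layer out of every $m$ consecutive ones at a time. The layers between are either untouched or already erased, so there the map should resemble $f_\mu$, whose curve is chord-arc, or the identity. A whole run of such layers then costs one constant $b'$, however long the run. A period of $m$ layers costs a bounded power of $\max(b,b')$, while the surviving proportion is $d^m$. For $m$ large the product is at most $\frac12$. After one layer in each period has been scaled down to $0$, we scale the next one, and after $m$ rounds $\mu$ is gone.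

The rest of the notes makes this rigorous. We need a uniform notion of good reference map ($W(B,\alpha)$), a comparison of a map with a reference map that has the same dilatation in a range of scales (the window lemma), and a function $n$ that counts layers.

## Quasisymmetry, Koebe's theorem and moduli of rings

**Textbook facts.** A quasiconformal homeomorphism $f$ of $\mathbb C$ fixing $\infty$ with dilatation bounded by $k<1$ is $\theta_k$-quasisymmetric:
$$|f(a)-f(b)|\le\theta_k\Big(\frac{|a-b|}{|a-c|}\Big)|f(a)-f(c)|,\tag{3}$$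
with $\theta_k$ a homeomorphism of $[0,\infty)$; the same holds for $f^{-1}$. Quasiconformal maps fixing $0,1,\infty$ with dilatations bounded by $k<1$ and converging a.e. converge locally uniformly. We also use Koebe's theorems, the area theorem, the Ahlfors–Weill theorem, the John–Nirenberg inequality and the reverse Hölder inequality for $A_\infty$ weights.

**Conventions.** $x_J$ is the center of an interval $J$, $z_J=x_J+i|J|$, and $CJ$ is the concentric dilate. Dyadic subintervals of $I$ arise by repeated halving (half-open intervals, $I$ included); $\hat J$ is the dyadic parent of $J\ne I$. We write $a\approx b$ for comparable quantities. Constants $C$ may change from line to line unless they carry an index.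

**The size of an image interval.** This step expresses the diameter of $f(J)$ by the derivative at the single point $z_J$. Let $\|\nu\|_\infty\le k<1$ and $f=f_\nu$. For $J=[a,b]$ and $x\in J$,
$$|f(z_J)-f(x)|\approx\mathrm{diam}\,f(J)\approx|f(a)-f(b)|\approx|J||f'(z_J)|,\tag{4}$$
with constants depending only on $k$. Since $|J|\le|z_J-x|\le2|J|$ for $x\in J$ and $|a-b|=|J|$, (3) gives $|f(z_J)-f(a)|\le\theta_k(2)|f(a)-f(b)|$, $|f(a)-f(b)|\le\theta_k(1)|f(a)-f(z_J)|$, and $|f(z_J)-f(x)|\le\theta_k(2)|f(z_J)-f(a)|$ with the same bound after exchanging $x$ and $a$. Also $|f(x)-f(a)|\le\theta_k(1)|f(b)-f(a)|$, so $\mathrm{diam}\,f(J)\le2\theta_k(1)|f(a)-f(b)|$. These give the first two relations.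

For the last one, let $z=x+iy\in\mathbb H^+$ and let $\phi$ be a Möbius map of the unit disk onto $\mathbb H^+$ with $\phi(0)=z$, $|\phi'(0)|=2y$. Koebe's theorem for $f\circ\phi$ gives $\frac12y|f'(z)|\le\mathrm{dist}(f(z),\partial f(\mathbb H^+))\le2y|f'(z)|$. Since $|z_J-x_J|\le|z_J-x|$ for all $x\in\mathbb R$, (3) gives $\theta_k(1)^{-1}|f(z_J)-f(x_J)|\le\mathrm{dist}(f(z_J),f(\mathbb R))\le|f(z_J)-f(x_J)|$. The two together give (4). In the same way $\mathrm{diam}\,f(CJ)\le C'\,\mathrm{diam}\,f(J)$.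

The next lemma measures how far a quasiconformal map is from preserving ratios of distances, in terms of the total dilatation in a ring.

**Lemma 1.** Let $g$ be quasiconformal on $\mathbb C$, $g(\infty)=\infty$, with dilatation $\kappa$, $|\kappa|\le k'<1$. If $|w_1-w_0|=\rho\le R=|w_2-w_0|$ (with $\rho>0$), then with $C=C(k')$
$$\Big|\log\frac{|g(w_2)-g(w_0)|}{|g(w_1)-g(w_0)|}-\log\frac R\rho\Big|\le C+C\int_{\rho<|w-w_0|<R}\frac{|\kappa(w)|}{|w-w_0|^2}\,dA(w).\tag{5}$$

*Proof.* Put $H=\theta_{k'}(1)\ge1$. If $\rho=R$, (3) bounds the left side by $\log H$. Let $\rho<R$, $w_0=0$, $M=\log(R/\rho)$. The ring $g(\{\rho<|w|<R\})$ is conformally equivalent to some $\{1<|\zeta|<e^{M'}\}$; $M'$ is its modulus. Let $\Phi$ be $g$ followed by this conformal map, chosen to preserve the order of the boundary components. Put $D=\frac{1+|\kappa|}{1-|\kappa|}$, and let $\mathrm{Jac}$ be the Jacobian of the locally defined $\log\Phi$. Since $\log\Phi$ maps onto a cylinder of length $M'$ and circumference $2\pi$,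 $\int\mathrm{Jac}\,dA=2\pi M'$. Use polar coordinates $(t,\vartheta)$.

**Step 1: upper bound for $M'$, by radii.** On a.e. radius $\int_\rho^R|\partial_t\log\Phi|\,dt\ge M'$, since $\log|\Phi|$ runs from $0$ to $M'$. Moreover $|\partial_t\log\Phi|^2\le(|\partial\log\Phi|+|\bar\partial\log\Phi|)^2=D\,\mathrm{Jac}$. Integrating in $\vartheta$ and using Cauchy–Schwarz with $dt\,d\vartheta=|w|^{-1}dA$, $(2\pi M')^2\le\int D|w|^{-2}dA\cdot2\pi M'$. As $\int|w|^{-2}dA=2\pi M$, we get $2\pi M'\le2\pi M+\int(D-1)|w|^{-2}dA$.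

**Step 2: lower bound for $M'$, by circles.** On a.e. circle $\int|\partial_\vartheta\log\Phi|\,d\vartheta\ge2\pi$, since $\Phi$ winds once around $0$, and $|\partial_\vartheta\log\Phi|^2\le t^2D\,\mathrm{Jac}$. By Cauchy–Schwarz $4\pi^2\le t^2\int D\,d\vartheta\int\mathrm{Jac}\,d\vartheta$. Write $\int D\,d\vartheta=2\pi(1+a(t))$. Then
$$\int t\,\mathrm{Jac}\,d\vartheta\ge\frac{4\pi^2}{t\int D\,d\vartheta}=\frac{2\pi}{t(1+a)}\ge\frac{2\pi(1-a)}t,$$
and integration in $t$ gives $2\pi M'\ge2\pi M-\int(D-1)|w|^{-2}dA$.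

**Step 3: from the modulus to distances.** Here $D-1\le2|\kappa|/(1-k')$, so $|M'-M|$ is bounded by $C\int|\kappa||w|^{-2}dA$. It remains to compare $M'$ with $\log(R'/\rho')$, where $\rho'=|g(w_1)-g(0)|$, $R'=|g(w_2)-g(0)|$. By (3), the images of the circles $|w|=\rho$ and $|w|=R$ lie in $\{\rho'/H\le|\zeta-g(0)|\le H\rho'\}$ and $\{R'/H\le|\zeta-g(0)|\le HR'\}$. So the image ring is contained in $\{\rho'/H<|\zeta-g(0)|<HR'\}$ and separates its boundary components; by monotonicity of the modulus $M'\le\log(R'/\rho')+2\log H$. If $R'/H>H\rho'$, the image ring contains $\{H\rho'<|\zeta-g(0)|<R'/H\}$ as a separating subring, so $M'\ge\log(R'/\rho')-2\log H$. If $R'/H\le H\rho'$, this inequality is trivial. $\square$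

## Reference maps with uniformly controlled length

**Definition (condition $W(B,\alpha)$, $B\ge1$, $0<\alpha\le1$).** $f_\nu$ satisfies $W(B,\alpha)$ if it is locally absolutely continuous on $\mathbb R$ and $\omega=|f_\nu'|\,dx$ satisfies, for all bounded intervals $J$ and measurable $E\subset J$,

* (W1) $B^{-1}|J||f_\nu'(z_J)|\le\omega(J)\le B|J||f_\nu'(z_J)|$;
* (W2) $\omega(E)\le B(|E|/|J|)^\alpha\,\omega(J)$.

Example: the identity satisfies $W(1,1)$, since $\omega$ is Lebesgue measure. The condition weakens as $B$ increases or $\alpha$ decreases. By (4), (W1) says that the length of $f_\nu(J)$ is comparable to its diameter. Hence also $\omega(CJ)\le C'\omega(J)$, with $C'$ depending on $k,B,C$; we call this doubling.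

The next lemma says that $W$ holds uniformly near any given point of $Y$.

**Lemma 2.** Let $\mu_0\in M_C$, $\varphi_0=\Lambda([0],[\mu_0])$, $k<1$. There are $\tau>0,B,\alpha$ such that every $\nu\in M_C$ with $\|\nu\|_\infty\le k$ and $\|\Lambda([0],[\nu])-\varphi_0\|_*\le\tau$ satisfies $W(B,\alpha)$.

*Proof.* Write $\Lambda([0],[\nu])=\varphi=\varphi_0+\psi$ and $\omega_0=e^{\mathrm{Re}\,\varphi_0}dx$.

**Step 1: choose $\tau$, so that $\psi$ is harmless against $\omega_0$.** Let $K_0$ be the chord-arc constant of $f_{\mu_0}(\mathbb R)$. Since $f_{\mu_0}(b)-f_{\mu_0}(a)$ is a constant times $\int_a^be^{\varphi_0}$, we have $|\int_Je^{\varphi_0}|\ge\omega_0(J)/K_0$ for all $J$. As $e^{\mathrm{Re}\,\varphi_0}\in A_\infty$, the reverse Hölder inequality gives $\delta>0$ with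
$$\|e^{\mathrm{Re}\,\varphi_0}\|_{L^{1+\delta}(J)}\le C|J|^{-1/p'}\omega_0(J),\qquad p'=\frac{1+\delta}\delta.$$
From $|e^z-1|\le|z|e^{|z|}$ and Cauchy–Schwarz, the mean of $|e^{\psi-\psi_J}-1|^{p'}$ over $J$ is at most the product of the square roots of the means of $|\psi-\psi_J|^{2p'}$ and $e^{2p'|\psi-\psi_J|}$. By John–Nirenberg the first tends to $0$ and the second stays bounded, uniformly in $J$, as $\tau\to0$. So, by Hölder, for small $\tau$
$$\int_Je^{\mathrm{Re}\,\varphi_0}|e^{\psi-\psi_J}-1|\,dx\le\frac{\omega_0(J)}{2K_0}\quad\text{for all }J.$$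

**Step 2: (W1).** Up to a common constant factor, $f_\nu(b)-f_\nu(a)=\int_a^be^\varphi$ and $\omega=e^{\mathrm{Re}\,\varphi}dx$. Writing $e^{\varphi-\psi_J}=e^{\varphi_0}+e^{\varphi_0}(e^{\psi-\psi_J}-1)$, Step 1 gives
$$e^{-\mathrm{Re}\,\psi_J}\Big|\int_Je^\varphi\Big|\ge\frac{\omega_0(J)}{2K_0},\qquad\tfrac12\omega_0(J)\le e^{-\mathrm{Re}\,\psi_J}\omega(J)\le2\omega_0(J).$$
So for $J=[a,b]$, $|f_\nu(b)-f_\nu(a)|\le\omega(J)\le4K_0|f_\nu(b)-f_\nu(a)|$, and (W1) follows from (4).

**Step 3: (W2).** By Hölder (exponents $1+\delta$ and $p'$), then Cauchy–Schwarz on $E$, then John–Nirenberg,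
$$e^{-\mathrm{Re}\,\psi_J}\omega(E)\le\|e^{\mathrm{Re}\,\varphi_0}\|_{L^{1+\delta}(J)}\Big(\int_Je^{2p'|\psi-\psi_J|}\Big)^{\frac1{2p'}}|E|^{\frac1{2p'}}\le C\omega_0(J)\Big(\frac{|E|}{|J|}\Big)^{\frac1{2p'}},$$
and $\omega_0(J)\le2e^{-\mathrm{Re}\,\psi_J}\omega(J)$. $\square$

**Lemma 3.** For every $k<1$ there are $c(k)>0,B_1,\alpha_1$ such that $\|\nu\|_\infty\le k$ and $\mathcal C(\nu)\le c(k)$ imply $\nu\in M_C$ and $W(B_1,\alpha_1)$ for $f_\nu$.

The difficulty is that $\|\nu\|_\infty$ need not be small. The proof replaces $\nu$ by an equivalent dilatation that is small in $\|\cdot\|_M$.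

*Proof.* Let $c=\mathcal C(\nu)$, let $S$ be the Schwarzian of $f_\nu|_{\mathbb H^+}$, and fix $z_0=x_0+iy_0\in\mathbb H^+$.

**Step 1: bound $S(z_0)$ by an integral of $|\nu|^2$.** The map $\zeta=(z-\bar z_0)/(z-z_0)$ sends $\mathbb H^-$ onto $\{|\zeta|<1\}$ and $z_0$ to $\infty$. Choose a Möbius $T$ with $F(\zeta)=T(f_\nu(z))=\zeta+b_1/\zeta+\cdots$ at $\infty$. Then $S_F=-6b_1\zeta^{-4}+O(\zeta^{-5})$ and $\zeta'(z)=-2iy_0(z-z_0)^{-2}$, so $\zeta'(z)^2=-4y_0^2(z-z_0)^{-4}$. As $\zeta^{-4}=(z-z_0)^4(z-\bar z_0)^{-4}$,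
$$S(z_0)=\lim_{z\to z_0}S_F(\zeta)\zeta'(z)^2=\frac{-6b_1\cdot(-4y_0^2)}{(2iy_0)^4},\qquad\text{i.e. }4y_0^2S(z_0)=6b_1 .$$
By Green's formula, on $|\zeta|=r>1$ and then $r\to1$, $2\pi i\,b_1=\int_{|\zeta|=1}F\,d\zeta=2i\int_{|\zeta|<1}\bar\partial F\,dA$. Here $|\bar\partial F(\zeta)|=|\nu(z)||\partial F(\zeta)|$, and the Jacobian of $F$ is at least $(1-k^2)|\partial F|^2$. So
$$|b_1|\le\frac1\pi\Big(\int_{|\zeta|<1}|\nu|^2dA\Big)^{\frac12}\Big(\int_{|\zeta|<1}|\partial F|^2dA\Big)^{\frac12},\qquad\int_{|\zeta|<1}|\partial F|^2dA\le\frac{\mathrm{area}\,F(|\zeta|<1)}{1-k^2}\le\frac\pi{1-k^2}$$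
by the area theorem. Since $|d\zeta/dw|^2=4y_0^2/|w-z_0|^4$,
$$y_0^4|S(z_0)|^2\le C(k)\,y_0^2\int_{\mathbb H^-}\frac{|\nu(w)|^2}{|w-z_0|^4}\,dA(w).\tag{6}$$

**Step 2: $y^2|S|$ is uniformly small.** Let $B_i=\{u-is:|u-x_0|<2^iy_0,\ 0<s<2^iy_0\}$, $i\ge0$. Since $s<2^iy_0$ on $B_i$, $\int_{B_i}|\nu|^2dA\le2^iy_0\cdot c\,2^{i+1}y_0$. As $|w-z_0|\ge y_0$ on $B_0$ and $|w-z_0|\ge2^{i-1}y_0$ on $B_i\setminus B_{i-1}$, summing in (6) gives $y_0^2|S(z_0)|\le C(k)\sqrt c$.

**Step 3: $y^3|S|^2dx\,dy$ has small Carleson constant.** For an interval $I$ and $w=u-is$ put $k_I(w)=\int_{I\times(0,|I|)}y|w-z|^{-4}dx\,dy$. Integrating in $x$ over $\mathbb R$, $k_I\le C\int_0^\infty y(y+s)^{-3}dy\le C/s$. If $\max(|u-x_I|,s)\ge2^i|I|$ with $i\ge1$, then $|w-z|\ge2^i|I|-\frac12|I|\ge2^{i-1}|I|$ on the box, so $k_I\le C2^{-4i}|I|^{-1}$. The part of $\mathbb H^-$ with $\max(|u-x_I|,s)<2^{i+1}|I|$ carries $\int|\nu|^2s^{-1}du\,ds\le c\,2^{i+2}|I|$ and $\int|\nu|^2dA\le Cc\,4^i|I|^2$. Divide (6) by $y_0$ and integrate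 over the box; use the first bound for $k_I$ where $\max(|u-x_I|,s)<2|I|$, and the second one on the dyadic shells:
$$\int_{I\times(0,|I|)}y^3|S|^2dx\,dy\le C(k)\int|\nu|^2k_I\,dA\le C(k)\Big(c|I|+\sum_{i\ge1}2^{-4i}|I|^{-1}\,4^i|I|^2c\Big)\le C(k)\,c\,|I|.$$

**Step 4: an equivalent small dilatation.** For $c$ small, Step 2 allows Ahlfors–Weill: $\mu^*(\bar z)=-2y^2S(z)$, $z=x+iy\in\mathbb H^+$, is the dilatation on $\mathbb H^-$ of a quasiconformal map that is conformal on $\mathbb H^+$ with Schwarzian $S$. Normalizing at $0,1,\infty$, this map is $f_{\mu^*}$, and $f_{\mu^*}=f_\nu$ on $\mathbb H^+\cup\mathbb R$, because two conformal maps with the same Schwarzian differ by a Möbius map, here one fixing $0,1,\infty$. Let $w_\nu,w_{\mu^*}$ be the normalized self-maps of $\mathbb H^-$. Then $f_\nu\circ w_\nu^{-1}$ and $f_{\mu^*}\circ w_{\mu^*}^{-1}$ are conformal maps of $\mathbb H^-$ onto the same domain fixing $0,1,\infty$. So they coincide, hence $w_\nu=w_{\mu^*}$ on $\mathbb R$, i.e. $[\nu]=[\mu^*]$.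 By Steps 2 and 3, $\|\mu^*\|_M\le C(k)\sqrt c$.

**Step 5: conclusion.** As $c\to0$, $[\nu]=\pi(\mu^*)\to[0]$ in $T_B^-$, uniformly in $\nu$. Since $\widetilde T_C$ is open and contains $([0],[0])$, and $\Lambda$ is continuous with $\Lambda([0],[0])=0$, for $c\le c(k)$ we have $\nu\in M_C$ and $\|\Lambda([0],[\nu])\|_*$ as small as we like. Apply Lemma 2 with $\mu_0=0$. $\square$

## Comparison with a reference map across a window of scales

Suppose $G=f_\nu$ has the same dilatation as a good reference map $\tilde f$ between the scale $|I|$ and a variable scale $h(u)$. We want to bound the sizes of $G$-images at scale $h$, summed over subintervals, as if $G$ were $\tilde f$. The obstacle is that below $h$ nothing is known about $\nu-\tilde\nu$, and this influences all larger scales; the Lipschitz condition on $h$ with a small constant is what controls that influence.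

**Lemma 4 (window lemma).** Given $k<1,B,\alpha$ there are $\varepsilon_0\in(0,\frac1{100}]$ and $C_5$ such that the following holds for $0<\varepsilon\le\varepsilon_0$. Let $\|\nu\|_\infty,\|\tilde\nu\|_\infty\le k$, $G=f_\nu$, $\tilde f=f_{\tilde\nu}$, with $\tilde f$ satisfying $W(B,\alpha)$, and $\omega=|\tilde f'|dx$. Let $h:\mathbb R\to(0,\infty)$ be $2\varepsilon$-Lipschitz with $\inf h>0$. Let $I$ be an interval with
$$\nu(u-is)=\tilde\nu(u-is)\quad\text{for a.e. }(u,s)\text{ with }|u-x_I|\le2|I|,\ h(u)\le s\le2|I|.$$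
Let $\mathcal J$ be a family of disjoint dyadic subintervals $J$ of $I$ with $h(x_J)\le82|J|$, and $E=\bigcup_{J\in\mathcal J}J$. Then
$$\sum_{J\in\mathcal J}|J||G'(z_J)|\le C_5\Big(\frac{\omega(E)}{\omega(I)}\Big)^{1/2}|I||G'(z_I)|.$$

*Proof.* Constants depend on $k,B,\alpha$ only, not on $\varepsilon\le1/100$.

**Step 1: reduce each term to a dilatation integral.** Let $g=G\circ\tilde f^{-1}$, with dilatation $\kappa$. Then $|\kappa|\le k'=2k/(1+k^2)$, and, up to null sets, $\kappa(\tilde f(z))=0$ for $z\in\mathbb H^+$ and wherever $\nu(z)=\tilde\nu(z)$. Choose $c_7=c_7(k)\in(0,1)$ with $\theta_k(c_7)<1$. For $J\in\mathcal J$ put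
$$z^*=x_J+ic_7|I|,\quad w_0=\tilde f(x_J),\quad\rho=|\tilde f(z_J)-w_0|,\quad R=|\tilde f(z^*)-w_0|.$$
By (4) and (W1), $\rho\approx\omega(J)$. Since $|z^*-x_J|\approx|z_I-x_J|$ and $x_J\in I$, (3), (4) and (W1) give $R\approx\omega(I)$. Likewise $|G(z_J)-G(x_J)|\approx|J||G'(z_J)|$ and $|G(z^*)-G(x_J)|\approx|I||G'(z_I)|$. If $\rho\le R$, Lemma 1 for $g$ with $w_1=\tilde f(z_J)$, $w_2=\tilde f(z^*)$ gives
$$\frac{|J||G'(z_J)|}{|I||G'(z_I)|}\le C\,\frac{\omega(J)}{\omega(I)}\,e^{CX_J},\qquad X_J=\int_{\rho<|w-w_0|<R}\frac{|\kappa(w)|}{|w-w_0|^2}\,dA(w).\tag{7}$$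
If $\rho>R$, quasisymmetry of $\tilde f^{-1}$ gives $c_7|I|\le\theta_k(1)|J|$, so $|J|\approx|I|$. Then both quotients in (7) are $\approx1$, and (7) holds with $X_J=0$.

**Step 2: locate the points that contribute to $X_J$.** Let $w=\tilde f(z)$ with $\rho<|w-w_0|<R$. If $|z-x_J|\ge|I|$, then $|z^*-x_J|\le c_7|z-x_J|$ and (3) gives $R\le\theta_k(c_7)|w-w_0|<|w-w_0|$, a contradiction. If $|z-x_J|\le c_7|J|=c_7|z_J-x_J|$, then $|w-w_0|\le\theta_k(c_7)\rho<\rho$, a contradiction. So $c_7|J|<|z-x_J|<|I|$. If moreover $\kappa(w)\ne0$, then, up to null sets, $z=u-is$ with $s>0$, $|u-x_I|\le\frac32|I|$, $s<|I|$, and $\nu(z)\ne\tilde\nu(z)$; by the window hypothesis $0<s<h(u)$. So only points below the graph of $h$ contribute.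

**Step 3: cover the region below $h$ by boxes of the right size.** Let $\mathcal Q$ be the family of maximal standard dyadic intervals $Q$ of $\mathbb R$ with $|Q|\le h(x_Q)$. If $x\in Q$ and $|Q|\le h(x_Q)$, then $|Q|\le h(x)+\varepsilon|Q|$, so $|Q|$ is bounded for given $x$; small $Q$ qualify as $\inf h>0$. So $\mathcal Q$ partitions $\mathbb R$. On $Q\in\mathcal Q$ we have $h\ge(1-\varepsilon)|Q|\ge|Q|/2$. Since the parent of $Q$ fails the condition, $h\le2|Q|+2\varepsilon|Q|\le3|Q|$ on $Q$. Put $Q^\flat=\{u-is:u\in Q,\ 0\le s\le3|Q|\}$. By (3), (4) and (W1), $\mathrm{area}\,\tilde f(Q^\flat)\le C\omega(Q)^2$.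

**Step 4: sum over distances from $x_J$.** Consider the points $z=u-is$ of Step 2 with $\kappa(\tilde f(z))\ne0$, $2^i|J|\le|z-x_J|<2^{i+1}|J|$ and $u\in Q\in\mathcal Q$. Then $z\in Q^\flat$, and the occurring integers $i$ satisfy $2^{i+1}>c_7$ and $2^i|J|<|I|$. Let $J_i$ be the interval of length $2^i|J|$ centered at $x_J$. Since $|z-x_J|\ge|J_i|=|z_{J_i}-x_J|$, (3), (4) and (W1) give $|\tilde f(z)-w_0|\ge C^{-1}\omega(J_i)$. Moreover
$$|Q|\le2h(u)\le2\big(82|J|+2\varepsilon2^{i+1}|J|\big)=(164\cdot2^{-i}+8\varepsilon)\,2^i|J|\le(328c_7^{-1}+1)\,2^i|J|.\tag{8}$$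
As $Q$ contains a point within $2^{i+1}|J|$ of $x_J$, $Q\subset J_i^*:=C_9J_i$ with $C_9=6+656c_7^{-1}$. Hence
$$X_J\le C\sum_i\sum_{Q\subset J_i^*}\frac{\omega(Q)^2}{\omega(J_i)^2},\qquad2^{i+1}>c_7,\quad2^i|J|<|I|,\quad Q\in\mathcal Q,\quad|Q|\le(164\cdot2^{-i}+8\varepsilon)2^i|J|.$$
As $\sum_{Q\subset J_i^*}\omega(Q)\le\omega(J_i^*)\le C\omega(J_i)$, and $\omega(Q)\le C\min(1,2^{-i}+\varepsilon)^\alpha\omega(J_i)$ by (W2) and doubling, the $i$-th term is at most $C\min(1,2^{-i}+\varepsilon)^\alpha$. The terms with $2^{-i}>\varepsilon$ contribute at most $C$ in total: boundedly many with $i<0$, then a geometric series. For $2^{-i}\le\varepsilon$ let $D$ be the dyadic subinterval of $I$ of length $2^i|J|$ containing $J$. Then $J_i^*\subset C_{11}D$ with $C_{11}=C_9+1$, $\omega(D)\approx\omega(J_i)$ by doubling, and $|Q|\le172\varepsilon|D|$. Therefore, with $D$ running over dyadic subintervals of $I$,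
$$X_J\le C+C\sum_{J\subset D\subset I}b_D,\qquad b_D=\sum_{Q\in\mathcal Q,\ Q\subset C_{11}D,\ |Q|\le172\varepsilon|D|}\frac{\omega(Q)^2}{\omega(D)^2}.\tag{9}$$
There can be very many $D$ between $J$ and $I$, so this sum is not bounded. But it is exponentially integrable, with a constant that is good when $\varepsilon$ is small, as we now show.

**Step 5: the numbers $b_D$ are small and have small packing.** By (W2) and doubling, $b_D\le C\varepsilon^\alpha$. Let $D_0\subset I$ be dyadic. For $D\subset D_0$ we have $C_{11}D\subset C_{11}D_0$, so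
$$\sum_{D\subset D_0}b_D\,\omega(D)\le\sum_{Q\in\mathcal Q,\ Q\subset C_{11}D_0}\omega(Q)\sum_{D:\ Q\subset C_{11}D,\ |D|\ge|Q|/(172\varepsilon)}\frac{\omega(Q)}{\omega(D)}\le C\varepsilon^\alpha\omega(D_0).$$
Indeed, for each size of $D$ boundedly many $D$ satisfy $Q\subset C_{11}D$, each with $\omega(Q)/\omega(D)\le C(|Q|/|D|)^\alpha$. So the inner sum is a geometric series bounded by $C\varepsilon^\alpha$, and $\omega(C_{11}D_0)\le C\omega(D_0)$. So, with one $\beta=C\varepsilon^\alpha>0$, $b_D\le\beta$ and $\sum_{D\subset D_0}b_D\omega(D)\le\beta\,\omega(D_0)$.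

**Step 6: exponential integrability, by stopping times.** Let $S_{D_0}(x)=\sum_{x\in D\subset D_0}b_D$ and $\Delta(t)=\sup_{D_0}\omega\{x\in D_0:S_{D_0}(x)>t\}/\omega(D_0)$, over dyadic $D_0\subset I$. Let $\{D_1\}$ be the maximal dyadic $D_1\subset D_0$ with $\sum_{D_1\subset D\subset D_0}b_D>2\beta$. As $\int_{D_0}S_{D_0}d\omega=\sum_{D\subset D_0}b_D\omega(D)\le\beta\omega(D_0)$, Chebyshev gives $\omega(\bigcup D_1)\le\frac12\omega(D_0)$. Since $b_{D_0}\le\beta$, $D_1\ne D_0$, and by maximality the sums $\sum_{D_1\subset D\subset D_0}b_D$ are at most $3\beta$. So for $t\ge0$, $\{S_{D_0}>t+3\beta\}\subset\bigcup\{x\in D_1:S_{D_1}(x)>t\}$. Thus $\Delta(t+3\beta)\le\frac12\Delta(t)$ and $\Delta\le1$, whence $\Delta(t)\le2\cdot2^{-t/3\beta}$. If $0<a\le\ln2/(6\beta)$, then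
$$\int_Ie^{aS_I}d\omega\le\omega(I)\Big(1+2a\int_0^\infty e^{at-t\ln2/(3\beta)}dt\Big)\le\omega(I)\Big(1+2a\cdot\frac{6\beta}{\ln2}\Big)\le3\,\omega(I).$$

**Step 7: sum over $\mathcal J$.** For $x\in J$, $S_I(x)\ge\sum_{J\subset D\subset I}b_D$. So by (7) and (9) there is $a=a(k,B,\alpha)$ with
$$\frac{|J||G'(z_J)|}{|I||G'(z_I)|}\le\frac C{\omega(I)}\int_Je^{aS_I/2}d\omega\qquad(J\in\mathcal J).$$
Choose $\varepsilon_0$ so small that $a\le\ln2/(6\beta)$ for $\varepsilon\le\varepsilon_0$. Then, by Cauchy–Schwarz and Step 6,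
$$\sum_{J\in\mathcal J}\frac{|J||G'(z_J)|}{|I||G'(z_I)|}\le\frac C{\omega(I)}\int_Ee^{aS_I/2}d\omega\le\frac C{\omega(I)}\,\omega(E)^{1/2}\Big(\int_Ie^{aS_I}d\omega\Big)^{1/2}\le C_5\Big(\frac{\omega(E)}{\omega(I)}\Big)^{1/2}.\ \square$$

## A function that counts generations

We now construct $n$. Its level sets will be the windows, so they must be bounded by Lipschitz graphs with small constant (for Lemma 4), a unit window must carry a Carleson constant at most $c(k)$ (for Lemma 3), and $n$ must be large only on a small set. Fix $\mu\in M_C$ and $k=\|\mu\|_\infty$. Choose, in this order: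

* $A=A(k)\ge1$ with $3/(2A)\le c(k)$, with $c(k)$ from Lemma 3;
* $B,\alpha$ such that $W(B,\alpha)$ holds for $f_\mu$ (Lemma 2 with $\nu=\mu_0=\mu$), for the identity, and for all maps in Lemma 3;
* $\varepsilon\le\varepsilon_0(k,B,\alpha)$, from Lemma 4, so $\varepsilon\le1/100$.

Put $N=\mathcal C(\mu)$ and let $\lambda$ be the measure $d\lambda=A|\mu(u-is)|^2s^{-2}\,du\,ds$ on $\{s>0\}$. For $p=(x,y)$, $y>0$, let
$$V(p)=\{(u,s):s>y+\varepsilon|x-u|\},$$
the part of the half-plane above a very flat cone with vertex $p$. If $y\ge y'+\varepsilon|x-x'|$, then $V(x,y)\subset V(x',y')$, by the triangle inequality. We would like to set $n(p)=\lambda(V(p))$; this may be infinite, so we take differences.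

**Step 1: the differences are finite.** Since $|\mu|\le1$, for $t\ge1$
$$\lambda(V(x,y)\setminus V(x,ty))\le A\int_{\mathbb R}\frac{(t-1)y\,du}{(y+\varepsilon|x-u|)^2}=\frac{2A(t-1)}\varepsilon .$$
For $p=(x,y),p'=(x',y')$ put $Y_1=\max(y,y'+\varepsilon|x-x'|)$, $Y_2=Y_1+\varepsilon|x-x'|$. Then $V(x,Y_1)\subset V(p)\cap V(p')$, and the sets $V(p)\setminus V(x,Y_1)$ and $V(p')\setminus V(x,Y_1)\subset V(p')\setminus V(x',Y_2)$ have finite $\lambda$-measure. So $\lambda(V(p)\triangle V(p'))<\infty$, and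
$$n(p)=\int(1_{V(p)}-1_{V((0,1))})\,d\lambda,\qquad n(p)-n(p')=\lambda(V(p)\setminus V(p'))-\lambda(V(p')\setminus V(p))$$
are well defined.

**Step 2: regularity of $n$.** The inclusion of cones, the bound of Step 1, and a combination of the two give
$$n(x',y')\ge n(x,y)\quad\text{if }y\ge y'+\varepsilon|x-x'|,\tag{10}$$
$$0\le n(x,y)-n(x,ty)\le2A(t-1)/\varepsilon\quad(t\ge1),\tag{11}$$
$$|n(x,y)-n(x',y)|\le2A|x-x'|/y.\tag{12}$$
For (12): $n(x',y)\ge n(x,y+\varepsilon|x-x'|)\ge n(x,y)-2A|x-x'|/y$ by (10) and (11), and symmetrically. So $n$ is continuous, and nonincreasing in $y$. Let $n(x,0+)=\lim_{y\to0}n(x,y)\le\infty$.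

**Step 3: the level graphs.** For $L\in\mathbb R$ let $\eta_L(x)=\sup\{y>0:n(x,y)\ge L\}\in[0,\infty]$, with $\sup\emptyset=0$. Since $n$ is continuous and nonincreasing in $y$, for $y>0$ we have $n(x,y)\ge L\iff y\le\eta_L(x)$. By (10), $\eta_L(x')\ge\eta_L(x)-\varepsilon|x-x'|$, so $\eta_L$ is either $\equiv\infty$ or finite and $\varepsilon$-Lipschitz. Also $\eta_L$ is nonincreasing in $L$.

Example (sectors). Take $\mu=\mu_p$, $p\ne1$, with $|\mu|=\kappa_0$ on $\{|u|<s\cot\delta\}$ and $0$ elsewhere, and take $\varepsilon$ so small that also $\varepsilon\cot\delta\le\frac12$. With $u=vs$, $d\lambda=A\kappa_0^2\,dv\,ds/s$ on $|v|<\cot\delta$. A point of $V(0,y)\setminus V(0,ty)$ is one with $y<s(1-\varepsilon|v|)\le ty$, so for each $v$ the $s$-integral is $\log t$ and $n(0,y)-n(0,ty)=c_0\log t$ with $c_0=2A\kappa_0^2\cot\delta$. Thus $n(0,y)=c_0\log\frac1y$. For $x\neq0$, a point of the sector with $s>\varepsilon|x-u|$ has $s>\varepsilon|x|-\varepsilon s\cot\delta$, so $s>\frac23\varepsilon|x|$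 and $s-\varepsilon|u|\ge s/2>\varepsilon|x|/4$. Hence $n(x,0+)\le n(0,\varepsilon|x|/4)=c_0\log\frac4{\varepsilon|x|}$, while (10) gives $n(x,y)\ge n(0,y+\varepsilon|x|)$, so $n(x,0+)\ge c_0\log\frac1{\varepsilon|x|}$. So there are infinitely many generations above the vertex $0$, but the set where $n(x,0+)$ exceeds $t$ is exponentially small in $t$. This is the general behavior.

**Lemma 5 (decay).** There are $C_6\ge1$, $c_6>0$ depending on $A,\varepsilon,N$ such that for all intervals $I$ and $t\ge0$, $|\{x\in I:n(x,0+)-n(x_I,|I|)>t\}|\le C_6e^{-c_6t}|I|$.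

*Proof.* Put $n(I)=n(x_I,|I|)$ and $F_I(x)=n(x,0+)-n(I)$.

**Step 1: bound the mean of $F_I^+$.** By (12), $|n(x,|I|)-n(I)|\le A$ on $I$. So $F_I(x)\le A+\lambda(S_x)$ with $S_x=\{(u,s):\varepsilon|x-u|<s\le|I|+\varepsilon|x-u|\}$.

On the part $s\le2|I|$ of $S_x$, $|u-x_I|\le2|I|/\varepsilon+|I|/2\le3|I|/\varepsilon$, and for given $(u,s)$ the set of $x$ with $\varepsilon|x-u|<s$ has length $2s/\varepsilon$. So the integral over $x\in I$ of the mass of this part is at most the integral of $\frac{2s}\varepsilon\,d\lambda$ over $\{s\le2|I|,|u-x_I|\le3|I|/\varepsilon\}$. This box lies in the Carleson box over an interval of length $6|I|/\varepsilon\ge2|I|$, so the integral is at most $\frac{2A}\varepsilon\cdot N\cdot\frac{6|I|}\varepsilon=12AN|I|/\varepsilon^2$.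

On the part $s>2|I|$, $\varepsilon|x-u|>|I|$, so for each $x$ its mass is at most $A\int_{\varepsilon|x-u|>|I|}|I|(\varepsilon|x-u|)^{-2}du=2A/\varepsilon$.

So $|I|^{-1}\int_IF_I^+\le C_3:=12AN/\varepsilon^2+2A/\varepsilon+A$.

**Step 2: stopping intervals.** Let $t_0=2C_3+A$, and let $I_j$ be the maximal dyadic subintervals of $I$ with $n(I_j)>n(I)+t_0$. On $I_j$, $F_I(x)\ge n(x,|I_j|)-n(I)\ge n(I_j)-A-n(I)>2C_3$, so by Step 1 $\sum|I_j|\le\frac12|I|$. As $I_j\ne I$ and $n(\hat I_j)\le n(I)+t_0$, (11) with $t=2$ (cost $2A/\varepsilon$) and (12) (cost at most $A/\varepsilon$) give $n(I_j)\le n(I)+t_0+3A/\varepsilon$.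

**Step 3: iterate.** Let $T=t_0+4A/\varepsilon$. If $F_I(x)>t+T$ with $t\ge0$, some small dyadic $I'\ni x$ has $n(x,|I'|)>n(I)+T$, and then $n(I')\ge n(x,|I'|)-A>n(I)+t_0$. So $x$ lies in some $I_j$, and $F_{I_j}(x)=F_I(x)+n(I)-n(I_j)>t$. Thus $\Delta(t)=\sup_I|\{x\in I:F_I>t\}|/|I|$ satisfies $\Delta(t+T)\le\frac12\Delta(t)$ and $\Delta\le1$, whence $\Delta(t)\le2\cdot2^{-t/T}$. $\square$

**Lemma 6 (one generation is small).** For $L\in\mathbb R$, $\sigma\in[0,1]$ put $\Sigma=\{(u,s):s>0,\ 2\eta_{L+1}(u)\le s<\eta_L(u)\}$. Then $\tilde\nu(u-is)=\sigma\mu(u-is)1_\Sigma(u,s)$ has $\mathcal C(\tilde\nu)\le3/(2A)\le c(k)$. Hence $f_{\tilde\nu}$ satisfies $W(B,\alpha)$.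

*Proof.* If $\eta_{L+1}\equiv\infty$, then $\Sigma=\emptyset$. Otherwise fix $x$ and let $\Sigma_x=\{(u,s)\in\Sigma:|x-u|\le s\}$.

**Step 1: $\lambda(\Sigma_x)\le1$.** The idea is that $\Sigma_x$ lies between two cones with vertex above $x$ whose $n$-values differ by at most $1$. For $(u,s)\in\Sigma_x$, $\eta_{L+1}(x)+\varepsilon|x-u|\le\eta_{L+1}(u)+2\varepsilon s\le\frac s2+2\varepsilon s<s$. So $\Sigma_x\subset\bigcup_{y>\eta_{L+1}(x)}V(x,y)$, an increasing union as $y\downarrow\eta_{L+1}(x)$, and $n(x,y)<L+1$ for these $y$. There are three cases.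

* If $\eta_L(x)=0$, then $\Sigma_x=\emptyset$, since $s<\eta_L(u)\le\varepsilon|x-u|\le\varepsilon s$ is absurd.
* If $0<\eta_L(x)<\infty$, then $s<\eta_L(u)\le\eta_L(x)+\varepsilon|x-u|$, so $\Sigma_x\cap V(x,\eta_L(x))=\emptyset$. By continuity $n(x,\eta_L(x))=L$, so $\eta_{L+1}(x)<\eta_L(x)$. For $\eta_{L+1}(x)<y<\eta_L(x)$, $\lambda(V(x,y)\setminus V(x,\eta_L(x)))=n(x,y)-L\le1$. Let $y\downarrow\eta_{L+1}(x)$.
* If $\eta_L\equiv\infty$, then $\lambda(V(x,y)\setminus V(x,y'))=n(x,y)-n(x,y')\le(L+1)-L$ for $y'>y>\eta_{L+1}(x)$. Let $y'\to\infty$, when $V(x,y')\downarrow\emptyset$, and then $y\downarrow\eta_{L+1}(x)$.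

**Step 2: integrate in $x$.** For $u\in I$, $s\le|I|$, the set $\{x:|x-u|\le s\}\subset3I$ has length $2s$. Integrating $\lambda(\Sigma_x)\le1$ over $3I$, $2A\int_{\Sigma\cap(I\times(0,|I|))}|\mu|^2s^{-1}du\,ds\le3|I|$. So $\mathcal C(\tilde\nu)\le3/(2A)\le c(k)$; as $\|\tilde\nu\|_\infty\le k$, Lemma 3 applies. $\square$

## Scaling one generation in $m$ keeps the curve chord-arc

With $n$ from the last section and $\chi_{r,\sigma}$ from (2), put $\nu_{r,\sigma}(u-is)=\chi_{r,\sigma}(n(u,s))\,\mu(u-is)$. Note that $n$ does not depend on $m$.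

**Proposition 7.** For $m$ large enough, every $\nu_{r,\sigma}$ is in $M_C$, with chord-arc constant of $f_{\nu_{r,\sigma}}(\mathbb R)$ bounded independently of $r,\sigma$.

*Proof.* Constants below do not depend on $m,r,\sigma$, on the truncation height $y_0$, or on the interval $I$. Fix $r,\sigma$, and let $\nu=\nu_{r,\sigma}$, $y_0>0$, $\nu^{y_0}(u-is)=\nu(u-is)1_{s>y_0}$ and $G=f_{\nu^{y_0}}$, which is conformal on $\{\mathrm{Im}\,z>-y_0\}$.

**Step 1: reduce to an estimate for the truncated map.** I claim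
$$\int_I|G'(x)|\,dx\le C|I||G'(z_I)|\quad\text{for every bounded interval }I.\tag{13}$$
This suffices. By (4), (13) gives $\mathrm{length}\,G([a,b])\le C|G(a)-G(b)|$. As $y_0\to0$, $\nu^{y_0}\to\nu$ a.e., so $f_{\nu^{y_0}}\to f_\nu$ locally uniformly. By lower semicontinuity of length, $\mathrm{length}\,f_\nu([a,b])\le C|f_\nu(a)-f_\nu(b)|$, so $f_\nu(\mathbb R)$ is chord-arc. As $|\nu|\le|\mu|$, $\nu\in M_B(\mathbb H^-)$; so $\nu\in M_C$.

**Step 2: the windows and their reference maps.** Put $L_{3p}=pm$, $L_{3p+1}=pm+r$, $L_{3p+2}=pm+r+1$ $(p\in\mathbb Z)$, and $\eta_{(q)}=\eta_{L_q}$. The sequence $L_q$ is nondecreasing, and $L_{q+3}-L_q=m$. Where $L_q\le n<L_{q+1}$, $\nu=0,\sigma\mu,\mu$ for $q\equiv0,1,2\pmod3$ respectively. Correspondingly let $\tilde\nu_q=0$; $\tilde\nu_q=$ the coefficient of Lemma 6 with $L=L_q$ (here $L_{q+1}=L_q+1$); $\tilde\nu_q=\mu$. In all cases $\tilde f_q=f_{\tilde\nu_q}$ satisfies $W(B,\alpha)$ and $\|\tilde\nu_q\|_\infty\le k$. Let $\omega_q=|\tilde f_q'|dx$. So a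 period of $m$ generations is crossed in three windows.

**Step 3: when to stop.** Call $J$ *terminal* if $20|J|\le y_0$, and *$q$-good* if $20|J|\le\eta_{(q)}(x_J)$, i.e. $n(x_J,20|J|)\ge L_q$. If $J$ is terminal, $G$ is univalent in the disk of radius $20|J|$ about $x_J$, which contains $J$ and $z_J$ well inside. So Koebe's distortion theorem gives $\int_J|G'|\le C|J||G'(z_J)|$, and terminal intervals need no more work. A $q$-good interval lies, at its own scale, below the top of the $q$-th window.

**Step 4: cross one window.** Let $I$ be $q$-good and not terminal. Let $\mathcal J(I)$ be the maximal dyadic subintervals of $I$ that are $(q+1)$-good or terminal. They partition $I$, since small intervals are terminal.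

Suppose $\mathcal J(I)\ne\{I\}$; we check the hypotheses of Lemma 4. Now $I$ is not $(q+1)$-good, so $\eta_{(q+1)}<\infty$. Set $h=\max(2\eta_{(q+1)},y_0)$, which is $2\varepsilon$-Lipschitz and $\ge y_0$. For $J\in\mathcal J(I)$ the parent $\hat J$ is neither $(q+1)$-good nor terminal, so $\eta_{(q+1)}(x_{\hat J})<40|J|$ and $y_0<40|J|$. Since $|x_J-x_{\hat J}|=|J|/2$, $h(x_J)\le80|J|+\varepsilon|J|\le82|J|$. Next, let $|u-x_I|\le2|I|$ and $h(u)\le s\le2|I|$, $s\ne y_0$. Then $\eta_{(q)}(u)\ge(20-2\varepsilon)|I|>s$. Moreover $s\ge2\eta_{(q+1)}(u)$ and $s>y_0>0$, so $s>\eta_{(q+1)}(u)$. So $L_q\le n(u,s)<L_{q+1}$, and $\nu^{y_0}=\nu=\tilde\nu_q$ at $u-is$; for $q\equiv1$ because $2\eta_{(q+1)}(u)\le s<\eta_{(q)}(u)$, i.e. $(u,s)\in\Sigma$. Hence Lemma 4, with $\nu^{y_0}$ in place of $\nu$ and $\tilde\nu=\tilde\nu_q$, applies to $\mathcal J(I)$ and to its subfamilies. In particular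
$$\sum_{J\in\mathcal J(I)}|J||G'(z_J)|\le C_5|I||G'(z_I)|.\tag{14}$$

**Step 5: the non-terminal part is exponentially small in the window length.** Assume that
$$n(x_I,|I|)\le L_q+C_2,\qquad C_2:=80A/\varepsilon,\tag{15}$$
which says that $I$ sits near the top of the $q$-th window. Then
$$\sum_{J\in\mathcal J(I),\ J\text{ non-terminal}}|J||G'(z_J)|\le a_q|I||G'(z_I)|,\qquad a_q=C_8e^{-c'(L_{q+1}-L_q)},\quad c'=\alpha c_6/2,\tag{16}$$
with a constant $C_8\ge1$. Indeed, suppose first $\mathcal J(I)\ne\{I\}$, and let $E$ be the union of the non-terminal $J\in\mathcal J(I)$. These are $(q+1)$-good, so on each of them $\eta_{(q+1)}\ge(20-\varepsilon)|J|>0$, and $n(x,0+)\ge L_{q+1}$ on $E$. By (15), $n(x,0+)-n(x_I,|I|)\ge L_{q+1}-L_q-C_2$ on $E$. If the right side is positive, Lemma 5, used for all smaller $t\ge0$, gives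
$$|E|\le C_6e^{c_6C_2}e^{-c_6(L_{q+1}-L_q)}|I|,$$
and if it is not positive this is trivial as $C_6\ge1$. By Lemma 4 and (W2), the sum in (16) is at most $C_5B^{1/2}(|E|/|I|)^{\alpha/2}|I||G'(z_I)|$, which gives (16). Now suppose $\mathcal J(I)=\{I\}$. Then $I$ is $(q+1)$-good, and by (15) $L_{q+1}\le n(x_I,20|I|)\le n(x_I,|I|)\le L_q+C_2$. So (16) holds trivially once $C_8\ge e^{c'C_2}$.

**Step 6: condition (15) is inherited.** If $J\in\mathcal J(I)$ is non-terminal and $J\ne I$, then $\hat J$ is not $(q+1)$-good, so $n(x_{\hat J},40|J|)<L_{q+1}$. By (11) with $t=40$ and (12),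
$$n(x_J,|J|)\le n(x_J,40|J|)+78A/\varepsilon\le L_{q+1}+78A/\varepsilon+A\le L_{q+1}+C_2.$$
So $J$ satisfies (15) at level $q+1$. If $J=I$ and (15) holds for $I$ at level $q$, it holds at level $q+1$, since $L_{q+1}\ge L_q$.

**Step 7: iterate through the windows.** Let $I$ be an arbitrary bounded half-open interval. If $I$ is terminal, (13) is Step 3; let $I$ be non-terminal. Let $q_0$ be the largest $q$ such that $I$ is $q$-good. It exists because $L_q\to\pm\infty$ as $q\to\pm\infty$ and $n(x_I,20|I|)$ is finite. At level $q_0$, $\mathcal J(I)\ne\{I\}$. Generation $1$ is $\mathcal J(I)$; generation $i+1$ is the union of $\mathcal J(J)$ over non-terminal $J$ of generation $i$, regarded at level $q_0+i$. Such $J$ are $(q_0+i)$-good, and by Step 6 they satisfy (15) at that level. Let $Z_i$ and $T_i$ be the sums of $|J||G'(z_J)|$ over the non-terminal, respectively terminal, $J$ of generation $i$, and $Z_0=|I||G'(z_I)|$. By (14), or trivially if $\mathcal J(J)=\{J\}$, $T_{i+1}\le C_5Z_i$ for $i\ge0$;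 also $Z_1\le C_5Z_0$. By (16), $Z_{i+1}\le a_{q_0+i}Z_i$ for $i\ge1$.

**Step 8: choose $m$.** Each $a_q\le C_8$. Any three consecutive windows make up one full period, so
$$a_qa_{q+1}a_{q+2}=C_8^3e^{-c'm}\le\tfrac12$$
if $m$ is chosen large enough; this choice depends only on $C_8,c'$. Hence $Z_{i+3}\le\frac12Z_i$ for $i\ge1$, and
$$\sum_{i\ge0}Z_i\le Z_0+2(Z_1+Z_2+Z_3)\le\big(1+2C_5(1+C_8+C_8^2)\big)Z_0 .$$

**Step 9: the process stops.** A non-terminal $J$ of generation $i$ has $20|J|>y_0$, so $L_{q_0+i}\le n(x_J,20|J|)\le n(x_J,y_0)\le\sup_{x\in I}n(x,y_0)<\infty$, since $n$ is continuous and $I$ is bounded. So there are finitely many generations, and $I$ is the disjoint union of the terminal intervals produced. By Step 3,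
$$\int_I|G'|\le C\sum_iT_i\le C\sum_iZ_i\le C|I||G'(z_I)|,$$
which is (13). $\square$

**Where scaling all of $\mu$ gets stuck in this proof.** For $\sigma\mu$ with $0<\sigma<1$ there is no long window on which $\nu$ agrees with a map known to be good. The available reference maps are those of Lemma 6, for windows $[L,L+1)$. Their length $1$ cannot be increased, because $A$ is tied to $c(k)$ through $3/(2A)\le c(k)$. With $L_q=q$ the iteration gives $Z_{i+1}\le C_8e^{-c'}Z_i$, and nothing makes $C_8e^{-c'}$ less than $1$. In Proposition 7 two of the three windows have reference maps $\mathrm{id}$ and $f_\mu$, which are good over windows of any length; this is where $\mu\in M_C$ enters.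

**Proof of Theorem 1.** Fix $m$ as in Proposition 7. By (2), $\nu_{0,1}=\mu$, $\nu_{r,0}=\nu_{r+1,1}$ for $r<m-1$, and $\nu_{m-1,0}=0$. Since $|\nu_{r,\sigma}-\nu_{r,\sigma'}|\le|\sigma-\sigma'||\mu|$, $\|\nu_{r,\sigma}-\nu_{r,\sigma'}\|_M\le|\sigma-\sigma'|\,\|\mu\|_M$. So $(r,\sigma)\mapsto\nu_{r,\sigma}$ concatenates to a continuous path in $M_C$ from $\mu$ to $0$, and by Proposition 7 its curves are chord-arc with one common constant. Since $\pi$ and $\Lambda$ are continuous, $\Lambda([0],[\nu_{r,\sigma}])$ is a continuous path in $Y=\Lambda(\{[0]\}\times T_C^-)$ from $\Lambda([0],[\mu])$ to $\Lambda([0],[0])=0$. As $\mu\in M_C$ was arbitrary, every point of $Y$ is joined to $0$ within $Y$. $\blacksquare$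

## Path-connectedness of $\widetilde T_C$ by conformal welding

For Theorem 2 we use three facts. The boundary maps of $T_B^\pm$ are exactly the normalized SQS homeomorphisms of $\mathbb R$ (Astala–Zinsmeister; Fefferman–Kenig–Pipher). The SQS homeomorphisms form a group of locally absolutely continuous homeomorphisms. For $h$ SQS, $b\mapsto b\circ h$ is bounded on $\mathrm{BMO}(\mathbb R)$ (Jones).

**Step 1: factor an embedding as a conformal map after an SQS map.** Let $([\mu^+],[\mu^-])\in T_B^+\times T_B^-$, let $\gamma$ be its BMO embedding, and $h^\pm$ the boundary maps of the normalized self-maps of $\mathbb H^\pm$. Composing $G$ with the inverses of these self-maps, $\gamma=F^+\circ h^+=F^-\circ h^-$ on $\mathbb R$ with $F^\pm$ conformal on $\mathbb H^\pm$ onto the two sides of the quasicircle $\gamma(\mathbb R)$. The SQS homeomorphism $h^-\circ(h^+)^{-1}=(F^-)^{-1}\circ F^+$ is the boundary map $h_\nu$ of some $\nu\in M_B(\mathbb H^-)$. Let $w_\nu$ be the normalized self-map of $\mathbb H^-$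 and $g=f_\nu\circ w_\nu^{-1}$, conformal on $\mathbb H^-$, so that $f_\nu=g\circ h_\nu$ on $\mathbb R$. The map equal to $F^+\circ f_\nu^{-1}$ on $f_\nu(\mathbb H^+)$ and to $F^-\circ g^{-1}$ on $f_\nu(\mathbb H^-)$ extends continuously across the quasicircle $f_\nu(\mathbb R)$, because $g^{-1}\circ f_\nu=h_\nu=(F^-)^{-1}\circ F^+$ on $\mathbb R$. By removability of quasicircles it is Möbius; it fixes $0,1,\infty$, so it is the identity. Thus $f_\nu=F^+$ on $\mathbb H^+\cup\mathbb R$ and
$$\gamma=f_\nu\circ h^+\ \text{ on }\mathbb R,\qquad f_\nu(\mathbb R)=\gamma(\mathbb R).$$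
If $([\mu^+],[\mu^-])\in\widetilde T_C$, then $\nu\in M_C$.

**Step 2: deform the conformal factor to the identity.** Let $([\mu^+],[\mu^-])\in\widetilde T_C$, let $\nu_t$ be the path of Theorem 1 from $\nu$ to $0$, $h_{\nu_t}$ its boundary maps and $\varphi_t=\Lambda([0],[\nu_t])$. Step 1, applied to the pair consisting of $[\mu^+]$ and the class in $T_B^-$ with boundary map $h_{\nu_t}\circ h^+$, shows that its BMO embedding is $\gamma_t=f_{\nu_t}\circ h^+$. The image $f_{\nu_t}(\mathbb R)$ is chord-arc, so the pair is in $\widetilde T_C$. Moreover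
$$\log\gamma_t'=\varphi_t\circ h^++\log(h^+)'$$
modulo constants. Indeed $\frac{\gamma_t(x+s)-\gamma_t(x)}s$ is the product of $\frac{f_{\nu_t}(h^+(x+s))-f_{\nu_t}(h^+(x))}{h^+(x+s)-h^+(x)}$ and $\frac{h^+(x+s)-h^+(x)}s$. The continuous logarithms add up to a constant, and $s\to0$ gives the identity at a.e. $x$, since $(h^+)^{-1}$ maps null sets to null sets. The right side is continuous in $t$ in $\mathrm{BMO}(\mathbb R)$, because composition with the fixed map $h^+$ is bounded. So this is a path in $\Lambda(\widetilde T_C)$ from $\Lambda([\mu^+],[\mu^-])$ to $u=\log(h^+)'$.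

**Step 3: deform the SQS factor.** Let $w=e^u=(h^+)'$, an $A_\infty$ weight, so $w\in A_p$ for some $p$. For $0\le t\le1$, Hölder's inequality bounds the means of $w^t$ and of $w^{-t/(p-1)}$ by the $t$-th powers of the means of $w$ and of $w^{-1/(p-1)}$, so $w^t\in A_p$. So $tu=\log h_t'$ modulo constants, with $h_t$ a normalized SQS homeomorphism. Take on both sides the classes with boundary map $h_t$. The two self-maps glue along $\mathbb R$ to a quasiconformal homeomorphism of $\mathbb C$, so the embedding is $h_t$ and the curve is $\mathbb R$. Thus $tu\in\Lambda(\widetilde T_C)$, which joins $u$ to $0$.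

So every point of $\Lambda(\widetilde T_C)$ is joined to $0$, and $\Lambda(\widetilde T_C)$ is path-connected. As $\Lambda$ is a homeomorphism onto its image, so is $\widetilde T_C$. This proves Theorem 2. $\blacksquare$

## Contractibility of $M_C$ by a common generation function

**Step 1: reduce to compact sets.** The measurable $\mu$ with $\|\mu\|_M<\infty$ form a Banach space: $\mathcal C^{1/2}$ is a supremum of $L^2$ seminorms, and the $L^\infty$-limit of a Cauchy sequence is also its $\|\cdot\|_M$-limit by Fatou. $M_C$ is open in it, since $\pi$ is continuous and $T_C^-$ is open. By Palais (*Topology* 5 (1966)), such an open set has the homotopy type of a CW complex. By Whitehead's theorem it suffices that every continuous map $S^d\to M_C$, $d\ge0$, is homotopic to a constant. This follows from: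

**Claim.** For each compact $\mathcal K\subset M_C$ there is a continuous $H:\mathcal K\times[0,1]\to M_C$ with $H(\cdot,0)=\mathrm{id}$, $H(\cdot,1)=0$.

The point is to find one function $n$ and one $m$ for all $\mu\in\mathcal K$; then the path of Theorem 1 depends continuously on $\mu$.

**Step 2: constants.** We may take $\mathcal K\ne\emptyset$. Let $k=\max_{\mathcal K}\|\mu\|_\infty<1$. By Lemma 2 and continuity of $\mu\mapsto\Lambda([0],[\mu])$, every $\mu_0\in\mathcal K$ has a neighborhood in $\mathcal K$ on which one condition $W$ holds. By compactness, all $f_\mu$ ($\mu\in\mathcal K$), the identity and the maps of Lemma 3 satisfy a common $W(B,\alpha)$. Choose $A\ge1$ and $\delta>0$ with $3/A+2\delta^2\le c(k)$; then $\varepsilon\le\varepsilon_0(k,B,\alpha)$; and a finite $\delta$-net $\mu_1,\dots,\mu_\ell$ of $\mathcal K$ in $\|\cdot\|_M$.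

**Step 3: the common $n$.** Define $n$ as before, with $d\lambda=A\sum_i|\mu_i|^2s^{-2}du\,ds$. Then (10) holds. Since $\sum_i|\mu_i|^2\le\ell$, also (11), (12) and Lemma 5 hold with $A$ replaced by $A\ell$ and $N$ by $\sum_i\mathcal C(\mu_i)$, and $C_2$ becomes $80A\ell/\varepsilon$.

**Step 4: one generation is small for all of $\mathcal K$.** The proof that $\lambda(\Sigma_x)\le1$ is unchanged, and $d\lambda\ge A|\mu_i|^2s^{-2}du\,ds$, so $\mathcal C(\mu_i1_\Sigma)\le3/(2A)$ for each $i$. For $\mu\in\mathcal K$ with $\|\mu-\mu_i\|_M\le\delta$ we have $|\mu|^2\le2|\mu_i|^2+2|\mu-\mu_i|^2$, so $\mathcal C(\sigma\mu1_\Sigma)\le3/A+2\delta^2\le c(k)$. Thus the conclusion $W(B,\alpha)$ of Lemma 6 holds for all $\mu\in\mathcal K$ with the same $n$.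

**Step 5: the homotopy.** The proof of Proposition 7 now applies to each $\mu\in\mathcal K$, with $\nu=\chi_{r,\sigma}(n)\mu$ and with constants uniform in $\mu$, hence with one $m$. Put
$$H(\mu,t)=\chi_{r,\,r+1-mt}(n)\,\mu\qquad\text{for }t\in[r/m,(r+1)/m].$$
This is in $M_C$, with $H(\mu,0)=\mu$ and $H(\mu,1)=0$. At each point the factor $\chi_{r,r+1-mt}(n)$ lies in $[0,1]$ and is Lipschitz in $t$ with constant $m$: for $n\in[j,j+1)$ modulo $m$ it is $1$ up to $t=j/m$, then decreases linearly to $0$ at $t=(j+1)/m$, and stays $0$. So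
$$\|H(\mu,t)-H(\mu',t')\|_M\le\|\mu-\mu'\|_M+m|t-t'|\,\|\mu\|_M,$$
and $H$ is continuous. This proves the claim and Theorem 3. $\blacksquare$
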